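\title{Strongly acyclic complexes that are not initial segments of qualitative probability orders}


\begin{abstract}
A simplicial complex is an initial segment complex if it consists of all sets that precede a fixed set in some qualitative probability order. Every such complex is strongly acyclic: its Winder existential order has no cycles. We disprove the conjecture that this condition is also sufficient. We construct a strongly acyclic complex on $15$ elements that is not an initial segment complex, and extend it to every larger ground set by coning. We also construct a complex whose Winder order is contained in a partial order satisfying every axiom of qualitative probability except totality, and which still is not an initial segment complex.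
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $E$ be a nonempty finite set. A \emph{simplicial complex} on $E$ is a family $\Delta\subseteq 2^E$ such that every subset of a member of $\Delta$ is a member of $\Delta$. Members of $\Delta$ are \emph{faces} and the other subsets of $E$ are \emph{nonfaces}. Throughout we assume $\emptyset\in\Delta$ and $\Delta\neq 2^E$, so that both faces and nonfaces exist. We write $[n]=\{1,\dots,n\}$; only the size of $E$ matters in what follows.

A \emph{qualitative probability order} on $E$ is a total order $\preceq$ on $2^E$, with strict part $\prec$, such that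
\begin{itemize}
\item[(Q1)] $\emptyset\prec A$ for every nonempty $A\subseteq E$;
\item[(Q2)] (de Finetti's axiom) $A\preceq B\iff A\cup C\preceq B\cup C$ whenever $C\cap(A\cup B)=\emptyset$.
\end{itemize}
One reads $A\prec B$ as ``the event $A$ is less probable than the event $B$''. The model case is a vector of positive weights $w\in\mathbb{R}^E$ whose subset sums $w(X)=\sum_{e\in X}w_e$ are pairwise distinct: ordering the sets by weight satisfies both axioms. The axioms keep two features of this model, positivity and the cancellation of a common part, and discard the numbers.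

If $X$ is a proper subset of $Y$, then $\emptyset\prec Y\setminus X$ by (Q1), and adding $X$ to both sides gives $X\prec Y$. Hence the sets that precede a fixed nonempty set form a simplicial complex. We call $\Delta$ an \emph{initial segment complex} if
\[
\Delta=\{X\subseteq E: X\prec T\}
\]
for some qualitative probability order $\preceq$ on $E$ and some $T\subseteq E$. In the model case these are the complexes of all sets lighter than a given set. How can one tell from $\Delta$ alone whether it arises in this way?

The complex reveals part of the order. Every face precedes every nonface, and by (Q2) such a comparison survives any change of the common part of the two sets. The comparisons obtained in this way form the \emph{Winder existential order} $\prec_W$ of $\Delta$: we put $A\prec_W B$ if there is a set $Z\subseteq E$, disjoint from $(A\setminus B)\cup(B\setminus A)$, such that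
\[
(A\setminus B)\cup Z\in\Delta\qquad\text{and}\qquad (B\setminus A)\cup Z\notin\Delta .
\]
Despite its name, $\prec_W$ need not be an order. The complex $\Delta$ is \emph{strongly acyclic} if $\prec_W$ has no cycles, that is, if there are no $k\ge1$ and $A_1,\dots,A_k\subseteq E$ with $A_1\prec_W A_2\prec_W\cdots\prec_W A_k\prec_W A_1$. For example, let $\Delta$ consist of the subsets of $\{1,2\}$ and of $\{3,4\}$. Then $\{2\}\prec_W\{3\}$ with $Z=\{1\}$, and $\{3\}\prec_W\{2\}$ with $Z=\{4\}$, so $\Delta$ is not strongly acyclic.

It is known that every initial segment complex is strongly acyclic; the short proof is recalled in Lemma~\ref{lem:extend}, which shows more precisely that $\Delta$ is an initial segment complex if and only if $\prec_W$ is contained in some qualitative probability order. The following conjecture is posed in \cite{EGS}.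

\begin{quote}
\textbf{Conjecture.} \emph{A simplicial complex is an initial segment complex if and only if it is strongly acyclic.}
\end{quote}

The guess is a natural one. An acyclic relation on a finite set extends to a total order, and $\prec_W$ satisfies the cancellation rule (Q2) by its very definition, so one may hope for an extension that still satisfies the axioms. Moreover, a result from the theory of threshold functions \cite{MTB} implies the conjecture for $|E|\le8$, as we explain in Section~\ref{sec:range}. Nevertheless the conjecture is false.

\begin{theorem}\label{thm:15}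
There is a simplicial complex on $15$ elements that is strongly acyclic but not an initial segment complex.
\end{theorem}

\begin{theorem}\label{thm:all}
For every $n\ge15$ there is a simplicial complex on $[n]$ that is strongly acyclic but not an initial segment complex.
\end{theorem}

The reason for the failure is that transitivity and cancellation interact: the transitive closure of $\prec_W$ need not satisfy (Q2), and using the two rules alternately can produce a contradiction that no cycle of $\prec_W$ detects. One could try to repair the conjecture by asking that no contradiction arise from any such alternation. The repaired statement is false as well.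

\begin{theorem}\label{thm:partial}
There are a simplicial complex $\Delta$ on a finite set $E$ and a strict partial order $\sqsubset$ on $2^E$ such that
\begin{itemize}
\item[(i)] $\emptyset\sqsubset A$ for all $A\neq\emptyset$;
\item[(ii)] $A\sqsubset B\iff A\cup C\sqsubset B\cup C$ whenever $C\cap(A\cup B)=\emptyset$;
\item[(iii)] $A\prec_W B$ implies $A\sqsubset B$ (so $\Delta$ is strongly acyclic);
\end{itemize}
and yet $\Delta$ is not an initial segment complex.
\end{theorem}

Here a strict partial order is an irreflexive and transitive relation. Section~\ref{sec:vectors} translates the problem into the language of difference vectors and shows the obstruction on three elements. Section~\ref{sec:level} gives a way to build complexes whose Winder order can be analyzed by hand. The three theorems are proved in Sections~\ref{sec:15}, \ref{sec:range} and~\ref{sec:partial}.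

\section{Difference vectors}\label{sec:vectors}

For $X\subseteq E$ let $\chi(X)\in\{0,1\}^E$ be its indicator vector, and let $\mathbb{T}^E=\{-1,0,1\}^E$. The vector $\chi(B)-\chi(A)\in\mathbb{T}^E$ equals $1$ on $B\setminus A$, equals $-1$ on $A\setminus B$, and vanishes elsewhere. So it determines, and is determined by, the pair $(A\setminus B,\,B\setminus A)$, and every vector in $\mathbb{T}^E$ is of this form. Axiom (Q2) says that a comparison depends only on this vector.

Call a strict partial order $\sqsubset$ on $2^E$ \emph{cancellative} if it satisfies condition (ii) of Theorem~\ref{thm:partial}, and let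
\[
C(\sqsubset)=\{\chi(B)-\chi(A): A\sqsubset B\}\subseteq\mathbb{T}^E .
\]
The strict part of a qualitative probability order is cancellative, because for $C$ disjoint from $A\cup B$ we have $A=B$ if and only if $A\cup C=B\cup C$.

\begin{lemma}\label{lem:cone}
Let $\sqsubset$ be a cancellative strict partial order on $2^E$ and $C=C(\sqsubset)$.
\begin{itemize}
\item[(a)] $A\sqsubset B$ if and only if $\chi(B)-\chi(A)\in C$.
\item[(b)] $0\notin C$, and there is no $x$ with $x\in C$ and $-x\in C$.
\item[(c)] If $x,y\in C$ and $x+y\in\mathbb{T}^E$, then $x+y\in C$.
\item[(d)] If $\sqsubset$ is the strict part of a total order, then for every nonzero $x\in\mathbb{T}^E$ one of $x,-x$ lies in $C$.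
\end{itemize}
\end{lemma}

\begin{proof}
(a) Cancelling $A\cap B$ gives $A\sqsubset B\iff A\setminus B\sqsubset B\setminus A$, and the right side depends only on $\chi(B)-\chi(A)$.

(b) Write $x=\chi(B)-\chi(A)$. If $x,-x\in C$, then $A\sqsubset B\sqsubset A$ by (a), so $A\sqsubset A$, which is impossible. The case $x=0$ gives $0\notin C$.

(c) We look for sets $P,Q,R$ with $\chi(Q)-\chi(P)=x$ and $\chi(R)-\chi(Q)=y$, one coordinate at a time. Fix $e\in E$. Since $x_e+y_e\ne\pm2$, either one of $x_e,y_e$ is zero or $y_e=-x_e$. In both cases the three numbers $0,\ x_e,\ x_e+y_e$ all lie in $\{0,1\}$ or all lie in $\{-1,0\}$. Put $p_e=0$ in the first case and $p_e=1$ otherwise. Then $p,\ p+x,\ p+x+y$ are the indicator vectors of sets $P,Q,R$. By (a), $P\sqsubset Q\sqsubset R$, so $x+y=\chi(R)-\chi(P)\in C$.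

(d) Write $x=\chi(B)-\chi(A)$ with $A\ne B$; then $A\sqsubset B$ or $B\sqsubset A$.
\end{proof}

The Winder order has a description of the same kind. Let
\[
W(\Delta)=\{\chi(N)-\chi(M): M\in\Delta,\ N\notin\Delta\}.
\]

\begin{lemma}\label{lem:winder}
$A\prec_W B$ if and only if $\chi(B)-\chi(A)\in W(\Delta)$. In particular $M\prec_W N$ for every face $M$ and every nonface $N$.
\end{lemma}

\begin{proof}
If $Z$ witnesses $A\prec_W B$, then $M=(A\setminus B)\cup Z$ is a face, $N=(B\setminus A)\cup Z$ is a nonface, and $\chi(N)-\chi(M)=\chi(B)-\chi(A)$. Conversely, if this equation holds for a face $M$ and a nonface $N$, then $M\setminus N=A\setminus B$ and $N\setminus M=B\setminus A$, so $Z=M\cap N$ is a witness.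
\end{proof}

\begin{lemma}\label{lem:extend}
Let $\preceq$ be a qualitative probability order on $E$. The following are equivalent:
\begin{itemize}
\item[(1)] $\Delta=\{X: X\prec T\}$ for some $T\subseteq E$;
\item[(2)] $M\prec N$ for every face $M$ and every nonface $N$, that is, $W(\Delta)\subseteq C(\prec)$;
\item[(3)] $A\prec_W B$ implies $A\prec B$.
\end{itemize}
In particular, every initial segment complex is strongly acyclic.
\end{lemma}

\begin{proof}
The two forms of (2) agree by Lemma~\ref{lem:cone}(a). If (1) holds, then $M\prec T\preceq N$. If (2) holds, let $T$ be the least nonface; every face precedes $T$ and no nonface does, which is (1). By Lemmas~\ref{lem:cone}(a) and~\ref{lem:winder}, (2) implies (3), and (3) applied to $M\prec_W N$ gives (2). Finally, a cycle of $\prec_W$ would be a cycle of $\prec$.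
\end{proof}

The two sides of the conjecture can now be compared. A cycle of $\prec_W$ is a closed walk on the vertices of the cube $\{0,1\}^E$ whose steps belong to $W(\Delta)$; the whole walk has to stay in the cube, so in each coordinate the nonzero steps must alternate in sign. Lemma~\ref{lem:cone}(c) is more liberal: it adds two vectors whenever their sum lies in $\mathbb{T}^E$, the sum may be added again, and each addition chooses its own base point $P$. A relation $d_1+d_2+d_3+d_4=0$ may therefore be fatal when bracketed as $(d_1+d_2)+(d_3+d_4)$ even though the four steps cannot be walked in any order. This is already visible on three elements.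

\begin{example}\label{ex:cube}
Let $E=\{a,b,c\}$, list coordinates in the order $a,b,c$, and put
\[
d_1=(-1,1,1),\quad d_2=(1,-1,0),\quad d_3=(-1,-1,0),\quad d_4=(1,1,-1).
\]
Draw an arrow $A\to B$ when $\chi(B)-\chi(A)$ is one of these vectors. A vector with $z$ zero coordinates gives $2^z$ arrows, so there are $1+2+2+1=6$ arrows. Writing $bc$ for $\{b,c\}$ and so on, they form two paths:
\[
b\xrightarrow{\,d_2\,}a\xrightarrow{\,d_1\,}bc\xrightarrow{\,d_2\,}ac,
\qquad\qquad
abc\xrightarrow{\,d_3\,}c\xrightarrow{\,d_4\,}ab\xrightarrow{\,d_3\,}\emptyset .
\]
There is no cycle. Yet no cancellative strict partial order contains the arrows: the first path gives $b\sqsubset bc$, hence $\emptyset\sqsubset c$, and the second gives $abc\sqsubset ab$, hence $c\sqsubset\emptyset$. In terms of vectors, $d_1+d_2=(0,0,1)=-(d_3+d_4)$. The coordinates $a$ and $b$ force a walk to alternate between $d_1$ and $d_2$ or between $d_3$ and $d_4$, and the coordinate $c$ prevents either alternation from closing up.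
\end{example}

These vectors do not yet come from a complex: $d_3$ cannot lie in any $W(\Delta)$, since a subset of a face is a face. To realize the pattern we need nonfaces $N_i$ and faces $M_i$ on a larger ground set with $d_i=\chi(N_i)-\chi(M_i)$. This creates two difficulties. The set $W(\Delta)$ then contains all the cross terms $\chi(N_i)-\chi(M_j)$, and it contains the many vectors that come from the other faces and nonfaces. None of these may create a cycle. The next section disposes of the second difficulty.

\section{Complexes with a prescribed critical level}\label{sec:level}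

Let $w$ be a positive weight vector and $q>0$. Declare the sets of weight below $q$ to be faces and those of weight above $q$ to be nonfaces, and decide freely about the sets of weight exactly $q$. Along $\prec_W$ the weight cannot decrease, so a cycle can use only steps from a face of weight $q$ to a nonface of weight $q$. It remains to find $w$ and $q$ for which the critical level consists of the prescribed sets and nothing else. A generic choice works unless some other vertex of the cube lies in the affine span of the prescribed ones; hypothesis (H2) below excludes this.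

\begin{lemma}\label{lem:level}
Let $N_1,\dots,N_r,M_1,\dots,M_r\subseteq E$, let $\mathcal{F}$ be the family of these sets, and suppose:
\begin{itemize}
\item[(H1)] there is $w^0\in\mathbb{R}^E_{>0}$ for which all members of $\mathcal{F}$ have the same weight;
\item[(H2)] if $X\subseteq E$ and $\chi(X)=\sum_i\alpha_i\chi(N_i)+\sum_j\beta_j\chi(M_j)$ with real coefficients satisfying $\sum_i\alpha_i+\sum_j\beta_j=1$, then $X\in\mathcal{F}$;
\item[(H3)] $N_i\neq M_j$ for all $i,j$.
\end{itemize}
Then there are $w\in\mathbb{R}^E_{>0}$ and $q>0$ with $\{X: w(X)=q\}=\mathcal{F}$. The family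
\[
\Delta=\{X: w(X)<q\}\cup\{M_1,\dots,M_r\}
\]
is a simplicial complex in which every $M_j$ is a face and every $N_i$ is a nonface. Let $W_0=\{\chi(N_i)-\chi(M_j): i,j\in[r]\}\subseteq W(\Delta)$. If $A\prec_W B$, then $w(A)\le w(B)$, with equality only if $\chi(B)-\chi(A)\in W_0$.
\end{lemma}

\begin{proof}
Let $V$ be the space of all $w\in\mathbb{R}^E$ with $w(N_i)=w(M_j)$ for all $i,j$. It is the orthogonal complement of the span of $W_0$, so $V^\perp$ is that span. Suppose that $X\subseteq E$ satisfies $w(X)=w(N_1)$ for all $w\in V$. Then $\chi(X)-\chi(N_1)\in V^\perp$, so $\chi(X)$ is $\chi(N_1)$ plus a linear combination of vectors $\chi(N_i)-\chi(M_j)$. The coefficients of this expression sum to $1$, and (H2) gives $X\in\mathcal{F}$. Hence for each $X\notin\mathcal{F}$ the set $V_X=\{w\in V: w(X)=w(N_1)\}$ is a proper subspace of $V$. The set $V\cap\mathbb{R}^E_{>0}$ is open in $V$ and is nonempty by (H1). Finitely many proper subspaces have measure zero in $V$, so they do not cover it. Choose $w\in V\cap\mathbb{R}^E_{>0}$ outside all $V_X$ and put $q=w(N_1)$. Then $w(X)=q$ exactly when $X\in\mathcal{F}$. If $q$ were $0$, positivity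 would give $N_1=M_1=\emptyset$, contrary to (H3); so $q>0$.

Since $w$ is positive, a proper subset of a member of $\Delta$ has weight below $q$, so $\Delta$ is a simplicial complex, and $\emptyset\in\Delta$. Each $N_i$ has weight $q$ and is not an $M_j$ by (H3), so $N_i\notin\Delta$.

Let $A\prec_W B$. By Lemma~\ref{lem:winder} there are a face $M$ and a nonface $N$ with $\chi(B)-\chi(A)=\chi(N)-\chi(M)$. Since $w(M)\le q\le w(N)$, we get $w(B)-w(A)=w(N)-w(M)\ge0$. Equality forces $w(M)=w(N)=q$, so $M$ is a face in $\mathcal{F}$, namely some $M_j$, and $N$ is a nonface in $\mathcal{F}$, namely some $N_i$.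
\end{proof}

\subsection*{Ground sets made of types}
To specify sets $N_i$ and $M_j$ it is enough to say, for each element of $E$, which of them contain it. We therefore let the elements of $E$ be pairs $(S,T)$ of subsets of $[r]$, called \emph{types}, and define
\begin{equation}\label{eq:NM}
N_i=\{(S,T)\in E: i\in S\},\qquad M_j=\{(S,T)\in E: j\in T\}.
\end{equation}
The coordinate of $\chi(N_i)-\chi(M_j)$ at $(S,T)$ is $\mathbf{1}_S(i)-\mathbf{1}_T(j)$, where $\mathbf{1}_S$ is the indicator function of $S$. Put $d_i=\chi(N_i)-\chi(M_i)$. For $I\subseteq[r]$,
\begin{equation}\label{eq:dsum}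
\text{the coordinate of }\sum_{i\in I}d_i\text{ at }(S,T)\text{ is }|S\cap I|-|T\cap I| .
\end{equation}
We want the relation $d_1+\dots+d_r=0$, so we use only types with $|S|=|T|$.

We write $ij$ for $\{i,j\}$, $\alpha(S)=\sum_{i\in S}\alpha_i$, and $S^c=[r]\setminus S$. Three observations will be used in both constructions.

\emph{Complements.} The coordinate of $\chi(N_i)-\chi(M_j)$ at $(S^c,T^c)$ is the negative of its coordinate at $(S,T)$.

\emph{Blocking.} If $E$ contains $(S,T)$ or $(S^c,T^c)$ for a type with $i,i'\in S$ and $j,j'\notin T$, then the sum of $\chi(N_i)-\chi(M_j)$ and $\chi(N_{i'})-\chi(M_{j'})$ has a coordinate $\pm2$. These two steps then cannot be consecutive in a walk in the cube, and we say that they are \emph{blocked}. A step blocked with itself is nonzero, which is how (H3) will be checked.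

\emph{Shifts.} For $\alpha,\beta\in\mathbb{R}^r$ and any type put $f(S,T)=\alpha(S)+\beta(T)$. For $(S,T)\in E$ this is the coordinate of $\sum\alpha_i\chi(N_i)+\sum\beta_j\chi(M_j)$. A \emph{shift} adds a constant to all $\alpha_i$ and subtracts it from all $\beta_j$. It changes neither $\sum\alpha_i+\sum\beta_j$ nor any value $f(S,T)$ with $|S|=|T|$. To verify (H2) it suffices to show that if $\sum\alpha_i+\sum\beta_j=1$ and $f\in\{0,1\}$ on $E$, then after a shift $(\alpha,\beta)$ is a unit vector of $\mathbb{R}^{2r}$.

\section{The complex on fifteen elements}\label{sec:15}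

Let $r=4$. As in Example~\ref{ex:cube}, we want $d_1+d_2$ and $d_3+d_4$ to lie in $\mathbb{T}^E$, which by \eqref{eq:dsum} rules out the types $(12,34)$ and $(34,12)$. Subject to this we want to block as much as possible, cross terms included. Let
\[
U=\{13,14,23,24\}
\]
be the family of 2-sets that meet both $12$ and $34$. The $24$ types $(S,T)$ with $S\in U$ and $|T|=2$ are all admissible, and since $(S,T)$ and $(S^c,T^c)$ block the same pairs of steps, one type from each of the $12$ complementary pairs suffices. Two more types, $(12,24)$ and $(34,24)$, play the part of the coordinate $c$ in Example~\ref{ex:cube}, and a last type $(\{1\},\{1\})$ is needed for (H2). The set $E$ consists of the $15$ pairs $(S,T)$ whose cell in Table~\ref{tab:E} is filled, and the entry is the weight $w^0$. At the three elements $(24,13)$, $(14,23)$, $(12,24)$ the vectors $d_1,\dots,d_4$ are exactly those of Example~\ref{ex:cube}.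

\begin{table}[ht]
\centering
\begin{tabular}{c|ccccccc|c}
$S\backslash T$ & $12$ & $13$ & $14$ & $23$ & $24$ & $34$ & $\{1\}$ & sum\\
\hline
$13$ & $1$ & $2$ & $1$ & & & & & $4$\\
$24$ & $1$ & $3$ & $1$ & & & & & $5$\\
$14$ & & & & $1$ & $2$ & $1$ & & $4$\\
$23$ & & & & $2$ & $1$ & $2$ & & $5$\\
$12$ & & & & & $1$ & & & $1$\\
$34$ & & & & & $2$ & & & $2$\\
$\{1\}$ & & & & & & & $2$ & $2$\\
\hline
sum & $2$ & $5$ & $2$ & $3$ & $6$ & $3$ & $2$ &
\end{tabular}
\caption{The ground set $E$ (filled cells) and the weights $w^0$. The set $N_i$ is the union of the rows whose label contains $i$, and $M_j$ is the union of the columns whose label contains $j$.}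
\label{tab:E}
\end{table}

\begin{lemma}\label{lem:star}
For every $S\in U$ and every 2-set $T\subseteq[4]$, one of $(S,T)$, $(S^c,T^c)$ is in $E$. Consequently the steps $\chi(N_i)-\chi(M_j)$ and $\chi(N_{i'})-\chi(M_{j'})$ are blocked unless $\{i,i'\}=12$ or $\{i,i'\}=34$.
\end{lemma}

\begin{proof}
The families $\{13,24\}$ and $\{14,23\}$ are closed under complements, and exactly one of $T,T^c$ contains $1$. For $S\in\{13,24\}$ we have $(S,T)\in E$ whenever $1\in T$, and for $S\in\{14,23\}$ we have $(S,T)\in E$ whenever $1\notin T$. This gives the first claim. If $\{i,i'\}$ is neither $12$ nor $34$, then $i=i'$ or $ii'\in U$, so some $S\in U$ contains $i$ and $i'$. Take a 2-set $T$ disjoint from $\{j,j'\}$ and apply the first claim.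
\end{proof}

\begin{lemma}\label{lem:H15}
The sets $N_1,\dots,N_4,M_1,\dots,M_4$ satisfy \emph{(H1)--(H3)}.
\end{lemma}

\begin{proof}
(H1) Adding row sums for the $N_i$ and column sums for the $M_j$, in the order of the table, we find that all eight weights equal $11$:
\[
\begin{array}{llll}
N_1: 4+4+1+2, & N_2: 5+5+1, & N_3: 4+5+2, & N_4: 5+4+2,\\
M_1: 2+5+2+2, & M_2: 2+3+6, & M_3: 5+3+3, & M_4: 2+6+3.
\end{array}
\]

(H3) By Lemma~\ref{lem:star} with $i=i'$, $j=j'$, each step is blocked with itself.

(H2) Let $\sum\alpha_i+\sum\beta_j=1$ and $f\in\{0,1\}$ on $E$. Since $f(S,T)+f(S^c,T^c)=1$, Lemma~\ref{lem:star} gives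
\begin{equation}\label{eq:grid}
\alpha(S)+\beta(T)\in\{0,1\}\qquad\text{for all } S\in U \text{ and all 2-sets } T .
\end{equation}
If $\alpha(S)>\alpha(S')$ for some $S,S'\in U$ and $\beta(T)>\beta(T')$ for some 2-sets $T,T'$, then $f(S,T)>f(S',T)>f(S',T')$ would be three distinct elements of $\{0,1\}$. So $\beta$ is constant on 2-sets or $\alpha$ is constant on $U$.

\emph{Case 1: $\beta(T)$ is the same for all 2-sets $T$.} Comparing 2-sets that share an element shows that all $\beta_j$ are equal. After a shift, $\beta=0$ and $\sum\alpha_i=1$. Now $\alpha_1=f(\{1\},\{1\})$, $\alpha_1+\alpha_2=f(12,24)$ and, by \eqref{eq:grid}, $\alpha_1+\alpha_3$ and $\alpha_2+\alpha_3$ all lie in $\{0,1\}$.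

If $\alpha_1+\alpha_2=1$, then $\{\alpha_1,\alpha_2\}=\{0,1\}$, so both $\alpha_3$ and $1+\alpha_3$ lie in $\{0,1\}$ and $\alpha_3=0$. From $\alpha_3+\alpha_4=0$ we get $\alpha_4=0$.

If $\alpha_1+\alpha_2=0$, then $(\alpha_1,\alpha_2)$ is $(1,-1)$ or $(0,0)$. The first is impossible, since $1+\alpha_3\le1$ and $-1+\alpha_3\ge0$ contradict each other. In the second, $\alpha_3\in\{0,1\}$ and $\alpha_4=1-\alpha_3$. In every case $\alpha$ is a unit vector.

\emph{Case 2: $\alpha(S)$ is the same for all $S\in U$.} From $\alpha(13)=\alpha(23)$ and $\alpha(13)=\alpha(14)$ we get $\alpha_1=\alpha_2$ and $\alpha_3=\alpha_4$. After a shift, $\alpha=(s,s,-s,-s)$ for some real $s$. Then $\alpha(S)=0$ on $U$, $\sum\beta_j=1$, and $\beta(T)\in\{0,1\}$ for all 2-sets $T$ by \eqref{eq:grid}. The three numbers $\beta(24)$, $f(12,24)=\beta(24)+2s$ and $f(34,24)=\beta(24)-2s$ lie in $\{0,1\}$; they would be distinct if $s\ne0$, so $s=0$ and $\alpha=0$. Now $\beta_1=f(\{1\},\{1\})$ is an integer, and so are $\beta_2,\beta_3,\beta_4$ because $\beta_1+\beta_j\in\{0,1\}$. If some $\beta_j$ were negative, then $\beta_j+\beta_k\ge0$ would give $\beta_k\ge1$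 for the three indices $k\ne j$, and two of these would sum to at least $2$. So the $\beta_j$ are nonnegative integers with sum $1$, and $\beta$ is a unit vector.
\end{proof}

\begin{remark}
Without the element $(\{1\},\{1\})$, hypothesis (H2) fails. On the other $14$ elements, $\frac12\bigl(\chi(N_1)+\chi(N_2)+\chi(N_3)-\chi(N_4)\bigr)$ is the indicator vector of the set of types with $4\notin S$, whereas each of the eight sets contains a type with $4\in S$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:15}]
Let $w$, $q$ and $\Delta$ be given by Lemma~\ref{lem:level}.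

\emph{$\Delta$ is not an initial segment complex.} Suppose it is one, for an order $\preceq$, and let $C=C(\prec)$. By Lemma~\ref{lem:extend}, $d_1,\dots,d_4\in C$. By \eqref{eq:dsum}, the coordinate of $d_1+d_2$ at $(S,T)$ is $|S\cap12|-|T\cap12|$. For $S\in U$ this is $1-|T\cap12|\in\{-1,0,1\}$, and at $(12,24)$, $(34,24)$, $(\{1\},\{1\})$ it is $1$, $-1$, $0$. So $d_1+d_2\in\mathbb{T}^E$, and $d_3+d_4=-(d_1+d_2)\in\mathbb{T}^E$. By Lemma~\ref{lem:cone}(c) both vectors lie in $C$, contrary to Lemma~\ref{lem:cone}(b).

\emph{$\Delta$ is strongly acyclic.} Suppose $A_1\prec_W\cdots\prec_W A_k\prec_W A_1$, and read indices modulo $k$. By Lemma~\ref{lem:level} the weights $w(A_t)$ are weakly increasing around the cycle, so they are equal, and there are indices $i_t,j_t$ with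
\[
\chi(A_{t+1})-\chi(A_t)=\chi(N_{i_t})-\chi(M_{j_t})\qquad\text{for all }t .
\]
The sum of steps $t$ and $t+1$ is $\chi(A_{t+2})-\chi(A_t)\in\mathbb{T}^E$, so consecutive steps are not blocked. By Lemma~\ref{lem:star}, $\{i_t,i_{t+1}\}$ is $12$ or $34$ for every $t$. Hence the cyclic sequence $(i_t)$ alternates between the two elements of a fixed set $I\in\{12,34\}$; thus $k=2s$ with $s\ge1$, and each element of $I$ occurs $s$ times.

The steps sum to zero. At an element $(S,T)\in E$ this reads
\[
s\,|S\cap I|=\#\{t: j_t\in T\}.
\]
Both $(14,24)$ and $(I,24)$ are in $E$. They have the same right side, while the left sides are $s$ and $2s$. This contradicts $s\ge1$.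
\end{proof}

\section{Larger and smaller ground sets}\label{sec:range}

To pass from $n$ to $n+1$ elements we add an element whose presence never decides whether a set is a face.

\begin{proof}[Proof of Theorem~\ref{thm:all}]
Let $\Delta$ on $E$ be strongly acyclic and not an initial segment complex. Let $E'=E\cup\{\ast\}$ with $\ast\notin E$, and let $\Delta'=\{X\subseteq E': X\cap E\in\Delta\}$ be the cone over $\Delta$. It is a simplicial complex with $\emptyset\in\Delta'$ and $E'\notin\Delta'$, and a subset of $E$ lies in $\Delta'$ exactly when it lies in $\Delta$.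

Let $A\prec_W B$ for $\Delta'$, say $\chi(B)-\chi(A)=\chi(N)-\chi(M)$ with $M\in\Delta'$ and $N\notin\Delta'$. Deleting the coordinate $\ast$ gives $\chi(B\cap E)-\chi(A\cap E)=\chi(N\cap E)-\chi(M\cap E)$ with $M\cap E\in\Delta$ and $N\cap E\notin\Delta$. So $A\cap E\prec_W B\cap E$ for $\Delta$ by Lemma~\ref{lem:winder}, and a cycle for $\Delta'$ would give a cycle for $\Delta$. Hence $\Delta'$ is strongly acyclic.

Suppose that $\Delta'$ is an initial segment of an order $\preceq'$ on $E'$. The restriction of $\preceq'$ to $2^E$ is a qualitative probability order on $E$ in which every face of $\Delta$ precedes every nonface. By Lemma~\ref{lem:extend}, $\Delta$ is an initial segment complex, a contradiction.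

Starting from Theorem~\ref{thm:15} and iterating, we obtain every $n\ge15$.
\end{proof}

For small ground sets the conjecture follows from a published result; nothing else in this paper depends on it. View $\Delta$ as the Boolean function on $\{0,1\}^E$ that is $0$ on faces and $1$ on nonfaces. It is \emph{2-asummable} if there are no faces $M,M'$ and nonfaces $N,N'$ with $\chi(M)+\chi(M')=\chi(N)+\chi(N')$, and it is a \emph{threshold function} if there are $w\in\mathbb{R}^E$ and $q\in\mathbb{R}$ with $\Delta=\{X: w(X)<q\}$.

A strongly acyclic complex is 2-asummable. Indeed, the equation above gives $\chi(M)-\chi(N)=\chi(N')-\chi(M')\in W(\Delta)$, so $N\prec_W M$ by Lemma~\ref{lem:winder}, and together with $M\prec_W N$ this is a cycle.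

A complex $\Delta=\{X: w(X)<q\}$ is an initial segment complex. To see this, let $w^+_e=\max(w_e,0)$. If $X\notin\Delta$, then $w^+(X)\ge w(X)\ge q$. If $X\in\Delta$, then $X^+=\{e\in X: w_e>0\}$ is a face as well, so $w^+(X)=w(X^+)<q$. Thus every face is strictly lighter than every nonface under $w^+$. These finitely many strict inequalities persist under a small perturbation, which we choose so that all weights become positive and all subset sums distinct; this means avoiding finitely many hyperplanes. Ordering the sets by the perturbed weight gives a qualitative probability order satisfying condition (2) of Lemma~\ref{lem:extend}.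

By Muroga, Tsuboi and Baugh \cite{MTB}, 2-asummable Boolean functions of at most $8$ variables are threshold functions. Granting this result, the conjecture holds for $n\le8$. By Theorem~\ref{thm:all} it fails for all $n\ge15$. We do not settle the cases $9\le n\le14$.

\section{A partial order that satisfies every axiom except totality}\label{sec:partial}

The argument that the complex of Section~\ref{sec:15} is not an initial segment complex used only parts (b) and (c) of Lemma~\ref{lem:cone}. It therefore shows that no cancellative strict partial order contains the Winder order of that complex. This suggests a finer test. Let $\prec^*$ be the smallest transitive relation on $2^E$ that contains $\prec_W$ and satisfies conditions (i) and (ii) of Theorem~\ref{thm:partial}. If $\Delta$ is an initial segment of $\preceq$, then $\prec^*$ is contained in $\prec$ and so is a strict partial order. For the complex of Theorem~\ref{thm:partial}, $\prec^*$ is contained in $\sqsubset$, so it is a strict partial order as well. Thus even the finer condition does not characterize initial segment complexes.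

To pass the finer test we block \emph{every} pair of steps from $W_0$, so that Lemma~\ref{lem:cone}(c) never applies to two of them. The contradiction must then come from totality: we need a nonzero vector $u\in\mathbb{T}^E$ such that neither $u$ nor $-u$ can be placed in $C$. The next lemma provides a way to exclude a vector.

\begin{lemma}\label{lem:half}
Let $\sqsubset$ be a cancellative strict partial order and $C=C(\sqsubset)$. If $x_1,x_2,x_3\in C$, $u\in\mathbb{T}^E$ and $x_1+x_2+x_3=-2u$, then $u\notin C$.
\end{lemma}

\begin{proof}
First, $u+x_i\in\mathbb{T}^E$ for each $i$. At a coordinate where $u=-1$, the three numbers $x_1,x_2,x_3\in\{-1,0,1\}$ sum to $2$, so none of them is $-1$, and $u+x_i\in\{-1,0\}$. Where $u=1$ they sum to $-2$, none of them is $1$, and $u+x_i\in\{0,1\}$. Where $u=0$ we have $u+x_i=x_i$.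

Suppose $u\in C$. By Lemma~\ref{lem:cone}(c), $u+x_1\in C$ and $u+x_3\in C$. Also $(u+x_1)+x_2=-(u+x_3)\in\mathbb{T}^E$, so $-(u+x_3)\in C$ by the same lemma. This contradicts Lemma~\ref{lem:cone}(b).
\end{proof}

To exclude both $u$ and $-u$ we want six vectors with $d_1+d_2+d_3=-2u$ and $d_4+d_5+d_6=2u$. So let $r=6$, with the two \emph{blocks} $A_0=\{1,2,3\}$ and $B_0=\{4,5,6\}$. By \eqref{eq:dsum}, a type is compatible with these equations when $|S|=|T|$ and the number
\[
p(S,T)=|S\cap A_0|-|T\cap A_0|
\]
is even. We take all such types:
\[
E=\{(S,T): S,T\subseteq[6],\ |S|=|T|,\ p(S,T)\text{ is even}\}.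
\]
On $E$ we have $p\in\{-2,0,2\}$ and $|S\cap B_0|-|T\cap B_0|=-p$. There are $(1+9+9+1)^2=400$ types with $p=0$ and $(3+3)^2=36$ for each of $p=\pm2$, so $|E|=472$. The sets $N_i,M_j$ are defined by \eqref{eq:NM}.

\begin{lemma}\label{lem:block}
For all $i,i',j,j'\in[6]$ there is $(S,T)\in E$ with $i,i'\in S$ and $j,j'\notin T$. So any two steps from $W_0$ are blocked.
\end{lemma}

\begin{proof}
Let $I=\{i,i'\}$, $J=\{j,j'\}$, and take $S=I$. If $I$ and $J$ are 2-subsets of the same block, let $T$ be a 2-subset of the other block; then $p(S,T)=\pm2$. Otherwise $|I\cap A_0|+|J\cap A_0|\le3$ and $|I\cap B_0|+|J\cap B_0|\le3$. Then $A_0\setminus J$ has at least $|I\cap A_0|$ elements and $B_0\setminus J$ has at least $|I\cap B_0|$ elements, so there is $T$ disjoint from $J$ with $|T\cap A_0|=|I\cap A_0|$ and $|T\cap B_0|=|I\cap B_0|$; then $p(S,T)=0$.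
\end{proof}

The size of the blocks matters here. With blocks $12$ and $34$ in $[4]$, the only pair with $|S|=|T|$, $1,3\in S$ and $1,2\notin T$ is $(13,34)$, and it violates the parity condition.

\begin{lemma}\label{lem:H6}
The sets $N_1,\dots,N_6,M_1,\dots,M_6$ satisfy \emph{(H1)--(H3)}.
\end{lemma}

\begin{proof}
(H1) Since $p(S^c,T^c)=-p(S,T)$, the set $E$ splits into pairs $\{(S,T),(S^c,T^c)\}$. Each $N_i$ and each $M_j$ contains exactly one element of each pair, so all twelve sets have $|E|/2$ elements, and $w^0\equiv1$ works.

(H3) By Lemma~\ref{lem:block}, each step is blocked with itself.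

(H2) Let $\sum\alpha_i+\sum\beta_j=1$ and $f\in\{0,1\}$ on $E$. The six numbers $\alpha_k+\beta_k=f(\{k\},\{k\})$ lie in $\{0,1\}$ and sum to $1$. So $\alpha+\beta=\delta_k$, the $k$th unit vector of $\mathbb{R}^6$, for a unique $k$, and
\[
f(S,T)=\mathbf{1}_S(k)-\beta(S)+\beta(T).
\]
If $(S,T)\in E$ and $k\notin S\cup T$, then $(T,S)\in E$ and $f(T,S)=-f(S,T)$; both values lie in $\{0,1\}$, so $\beta(S)=\beta(T)$. Applied to $(\{i\},\{j\})$ with $i,j\ne k$ in the same block, this gives $\beta_i=\beta_j$. Let $a,b$ be the other two elements of the block of $k$, and let $c,d$ be two elements of the other block. Then $p(ab,cd)=\pm2$, so $(ab,cd)\in E$ and $\beta_a+\beta_b=\beta_c+\beta_d$, that is, $2\beta_a=2\beta_c$. Hence $\beta$ is constant on $[6]\setminus\{k\}$, and after a shift, which preserves $\alpha+\beta$, it vanishes there. Finally $f(\{k\},\{a\})=1-\beta_k\in\{0,1\}$, so $(\alpha,\beta)$ is $(\delta_k,0)$ or $(0,\delta_k)$.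
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:partial}]
Let $w$, $q$, $\Delta$ and $W_0$ be given by Lemma~\ref{lem:level}. Define
\[
A\sqsubset B\iff w(A)<w(B)\ \text{ or }\ \chi(B)-\chi(A)\in W_0 .
\]
In the second case $w(A)=w(B)$, because $w(N_i)=w(M_j)=q$.

\emph{$\sqsubset$ is a strict partial order.} It is irreflexive since $0\notin W_0$ by (H3). Let $A\sqsubset B\sqsubset D$. The vectors $\chi(B)-\chi(A)$ and $\chi(D)-\chi(B)$ have the sum $\chi(D)-\chi(A)\in\mathbb{T}^E$, so by Lemma~\ref{lem:block} they are not both in $W_0$. Hence the weight increases strictly in one step and does not decrease in the other, so $w(A)<w(D)$ and $A\sqsubset D$.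

\emph{Conditions (i)--(iii).} Condition (i) holds because $w$ is positive. Condition (ii) holds because $A\sqsubset B$ depends only on $\chi(B)-\chi(A)$. Condition (iii) is the last statement of Lemma~\ref{lem:level}. A cycle of $\prec_W$ would give $A_1\sqsubset A_1$, so $\Delta$ is strongly acyclic.

\emph{$\Delta$ is not an initial segment complex.} Suppose it is one, for an order $\preceq$, and let $C=C(\prec)$. By Lemma~\ref{lem:extend}, $d_1,\dots,d_6\in C$. Let $u\in\mathbb{T}^E$ be the vector with coordinate $-p(S,T)/2$ at $(S,T)$. By \eqref{eq:dsum},
\[
d_1+d_2+d_3=-2u,\qquad d_4+d_5+d_6=-2(-u).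
\]
Lemma~\ref{lem:half} gives $u\notin C$ and $-u\notin C$. But $u\ne0$, since $(12,45)\in E$ and $p(12,45)=2$. This contradicts Lemma~\ref{lem:cone}(d), which is the only place where totality is used.
\end{proof}

\begin{thebibliography}{9}

\bibitem{EGS}
Paul H. Edelman, Tatyana Gvozdeva and Arkadii Slinko,
\emph{Simplicial Complexes Obtained from Qualitative Probability Orders},
arXiv:1108.3700 (2011).

\bibitem{MTB}
S. Muroga, T. Tsuboi and C. R. Baugh,
\emph{Enumeration of threshold functions of eight variables},
IEEE Trans. Comput. C-19 (1970), 818--825.

\end{thebibliography}
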